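# Finiteness of misère quotients and two-counter machines

## 1. The guess that finiteness is decidable, tested on $0$, $*$ and $*2$

Take finitely many finite impartial games. Allow all sums of them and of the positions that arise in them, and call two such sums equivalent if no further summand can tell them apart under misère play. Can a computer decide, from the games, whether there are infinitely many equivalence classes? The first guess is yes: the input is a finite amount of data, the outcome of each sum is computable, and in small cases the outcomes are periodic in the number of copies of each summand. We first make the question precise and test the guess.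

All games are finite (short) impartial games: finite rooted trees in which both players have the same moves. The games reached from $G$ by one move are its options, and the games reached by any number $\ge 0$ of moves are its followers. $G+H$ is the disjunctive sum (move in exactly one component), and $cG$ is the sum of $c$ copies of $G$. Under misère play the player who makes the last move loses. Write $o^-(G)=\mathcal N$ if the player to move wins $G$ under misère play, and $o^-(G)=\mathcal P$ otherwise. The rule for computing outcomes is therefore:

$$0 \text{ is } \mathcal N;\qquad G\neq 0 \text{ is } \mathcal P \text{ if and only if all options of } G \text{ are } \mathcal N. \tag{1}$$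

In these notes $\mathcal P$ and $\mathcal N$ always mean misère outcomes. As usual $*=\{0\}$ and $*2=\{0,*\}$.

**Definition (closed sets).** A set $\mathscr A$ of games is closed if $G,H\in\mathscr A$ implies $G+H\in\mathscr A$ and every option of a game in $\mathscr A$ lies in $\mathscr A$. $\mathrm{cl}(H_1,\dots,H_n)$ is the smallest closed set containing $H_1,\dots,H_n$; such a set is called finitely generated.

Concretely, $\mathrm{cl}(H_1,\dots,H_n)$ is the set of all finite sums of followers of the $H_i$. These sums form a closed set, and every closed set containing the $H_i$ contains all followers and then all their sums. For example, $\mathrm{cl}(*2)$ consists of the sums of $i$ copies of $*$ and $j$ copies of $*2$, with $i,j\ge0$.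

**Definition (misère quotient).** For $G,K\in\mathscr A$ write $G\equiv_{\mathscr A}K$ if $o^-(G+X)=o^-(K+X)$ for every $X\in\mathscr A$. This is a congruence for $+$: if $G\equiv_{\mathscr A}K$, then $G+Y\equiv_{\mathscr A}K+Y$ for $Y\in\mathscr A$, since $Y+X\in\mathscr A$ for all $X\in\mathscr A$. The commutative monoid $\mathcal Q(\mathscr A)=\mathscr A/{\equiv_{\mathscr A}}$ is the misère quotient of $\mathscr A$.

The problem is this. Given $H_1,\dots,H_n$ as explicit finite game trees, decide whether $\mathcal Q(\mathrm{cl}(H_1,\dots,H_n))$ is infinite: give an algorithm and prove it correct, or prove that there is none. It comes from Aaron N. Siegel, "Misère Games and Misère Quotients", arXiv:math/0612616 (2006). It is known that $\mathcal Q(\mathscr A)$ can be infinite for finitely generated $\mathscr A$, so the question is not empty.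

Here are the simplest cases.

$\mathrm{cl}(0)=\{0\}$ has a quotient of order $1$.

$\mathrm{cl}(*)$ consists of the games $s\cdot *$. Such a game lasts exactly $s$ moves, so it is $\mathcal P$ exactly when $s$ is odd. The quotient has order $2$.

$\mathrm{cl}(*2)$: write $(i,j)$ for $i$ copies of $*$ plus $j$ copies of $*2$. Its options are $(i-1,j)$, $(i,j-1)$ and $(i+1,j-1)$, when these make sense. For $j=0$ it is $\mathcal P$ iff $i$ is odd. For $j\ge1$ I claim that it is $\mathcal P$ iff $i$ and $j$ are both even, by induction on the length of play.

- $j=1$: one of the options $(i,0),(i+1,0)$ has an odd number of $*$'s, hence is $\mathcal P$; so $(i,1)$ is $\mathcal N$.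
- $j\ge2$, $i$ and $j$ even: every option has second coordinate $\geq 1$ and an odd coordinate, hence is $\mathcal N$; so $(i,j)$ is $\mathcal P$.
- $j\ge2$ even, $i$ odd: the option $(i-1,j)$ is $\mathcal P$; so $(i,j)$ is $\mathcal N$.
- $j\ge3$ odd: one of $(i,j-1),(i+1,j-1)$ has an even first coordinate and is $\mathcal P$; so $(i,j)$ is $\mathcal N$.

So only the parity of $i$, and whether $j$ is zero, odd, or even and positive, can matter. That gives at most six classes. They are distinct. If $(i,j)$ and $(i',j')$ differ in the parity of a coordinate, add $i$ copies of $*$ and either $2$ or $3$ copies of $*2$ so that $(i,j)$ becomes even in both coordinates; it becomes $\mathcal P$ and the other becomes $\mathcal N$. If the parities agree but $j=0$ and $j'\ge2$ is even, add $i$ copies of $*$: the first becomes $\mathcal N$ (an even number of $*$'s) and the second becomes $\mathcal P$. So the quotient has order $6$.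

In these cases the outcomes are eventually periodic in each coordinate, and one can recognize the period. The guess survives so far, so let us try to turn it into an algorithm.

## 2. A decidable test for each period $\omega$

Let $X_1,\dots,X_m$ be the distinct nonzero followers of the generators. Each $v\in\mathbb N^m$ gives the game $\sum v_iX_i$, and every game of $\mathrm{cl}(H_1,\dots,H_n)$ arises so. Let $f(v)$ be its outcome; $f$ is computable by (1). Let $e_i$ be the unit vectors. An option of $X_i$ is $0$ or some $X_j$, so the options of $v$ are the vectors $v-e_i+u$ with $v_i\ge1$ and $u\in\{0,e_1,\dots,e_m\}$ given by an option of $X_i$. Write $v\equiv v'$ if the games are equivalent, that is, $f(v+y)=f(v'+y)$ for all $y\in\mathbb N^m$. For $\omega\ge1$ let $C(\omega)$ be the statement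

$$f(v)=f(v+\omega e_i)\quad\text{for all } i \text{ and all } v \text{ with } v_i\ge\omega. \tag{2}$$

For $\mathrm{cl}(*)$ we have $m=1$; $C(1)$ fails because $f(1)=\mathcal P$ and $f(2)=\mathcal N$, while $C(2)$ holds. For $\mathrm{cl}(*2)$ the outcome rule above shows that $C(2)$ holds.

**Claim 1.** $\mathcal Q$ is finite if and only if $C(\omega)$ holds for some $\omega\ge1$.

*Proof.* Suppose $\mathcal Q$ is finite. For each $i$ the multiples of the class of $X_i$ repeat: $sX_i\equiv (s+t)X_i$ with some $s\ge0$, $t\ge1$. If $k\ge1$ is a multiple of $t$ with $k\ge s$, then $kX_i\equiv 2kX_i$, and the same holds for every multiple of $k$. Take $\omega$ to be a common multiple of such $k$ for all $i$; then $\omega X_i\equiv2\omega X_i$ for all $i$. If $v_i\ge\omega$, adding the remaining components to both sides gives $v\equiv v+\omega e_i$, and in particular $f(v)=f(v+\omega e_i)$.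

Conversely, assume $C(\omega)$ and $v_i\ge\omega$. For each $y$ we may apply (2) to $v+y$, so $f(v+y)=f(v+\omega e_i+y)$; hence $v\equiv v+\omega e_i$. Thus each coordinate can be brought below $2\omega$ without leaving the class, and $|\mathcal Q|\le(2\omega)^m$. $\square$

**Claim 2.** For given $\omega$ (and given generators), $C(\omega)$ is decidable.

*Proof.* Let $\mathrm{red}$ act on each coordinate: it fixes $c<2\omega$ and replaces $c\ge2\omega$ by its representative modulo $\omega$ in $[\omega,2\omega)$. Two numbers $\ge\omega$ that are congruent modulo $\omega$ have the same reduction. Hence $C(\omega)$ holds iff $f=f\circ\mathrm{red}$ on $\mathbb N^m$: given $C(\omega)$, we pass from $v$ to $\mathrm{red}\,v$ by subtracting $\omega$ repeatedly from coordinates that stay $\ge\omega$; given $f=f\circ\mathrm{red}$ and $v_i\ge\omega$, the vectors $v$ and $v+\omega e_i$ have the same reduction. In particular $C(\omega)$ implies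

$$f(v)=f(\mathrm{red}\,v)\quad\text{for all } v\in[0,2\omega]^m, \tag{3}$$

which is a finite check. I claim that (3) implies $f=f\circ\mathrm{red}$ everywhere. We use induction on the maximal length of a play of $v$. If $v\in[0,2\omega]^m$, use (3). Otherwise some $v_i\ge2\omega+1$. Put $v^-=v-\omega e_i$, so that $v_i^-\ge\omega+1$ and $\mathrm{red}\,v=\mathrm{red}\,v^-$. The same moves are available at $v$ and at $v^-$, because the same coordinates are nonzero. Corresponding options $v-e_k+u$ and $v^--e_k+u$ agree outside coordinate $i$; in coordinate $i$ both are $\ge\omega$ and they differ by $\omega$. So they have the same reduction. Both have shorter maximal play than $v$, so by induction they have equal outcomes. As $v$ and $v^-$ are nonzero, (1) gives $f(v)=f(v^-)$. By induction $f(v^-)=f(\mathrm{red}\,v^-)=f(\mathrm{red}\,v)$. $\square$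

So we have a procedure: for $\omega=1,2,3,\dots$ test $C(\omega)$. It stops exactly when $\mathcal Q$ is finite. If $\mathcal Q$ is infinite, the search runs forever. To turn it into an algorithm we must know when to give up, and the next claim says what is sufficient.

**Claim 3.** If some total computable $b$ satisfies $|\mathcal Q(\mathrm{cl}(H))|\le b(H)$ whenever $\mathcal Q(\mathrm{cl}(H))$ is finite, then finiteness of $\mathcal Q(\mathrm{cl}(H))$ is decidable for single games $H$.

*Proof.* We may assume $b\ge1$. Suppose $\mathcal Q=\mathcal Q(\mathrm{cl}(H))$ is finite and put $b=b(H)$. The multiples of the class of $X_i$ form a cyclic monoid; let $s$ be its index and $t$ its period, so $cX_i\equiv(c+t)X_i$ for $c\ge s$, and the monoid has $s+t\leq b$ elements. Then $\omega=b!$ is a multiple of $t$ and at least $s$, for every $i$. So $v\equiv v+\omega e_i$ whenever $v_i\ge\omega$, and $C(b!)$ holds. Conversely $C(b!)$ implies finiteness by Claim 1. Thus $\mathcal Q$ is finite iff $C(b(H)!)$ holds, and this is decidable by Claim 2. $\square$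

This is where the approach stops: a computable bound is missing. We shall see that there is none.

## 3. Undecidability already for one generator

Recall that a set of finite objects is $\Sigma^0_1$, or recursively enumerable, if some procedure halts exactly on its elements, and $\Sigma^0_1$-complete if moreover every $\Sigma^0_1$ set reduces to it by a computable map. Complements of $\Sigma^0_1$ (complete) sets are $\Pi^0_1$ (complete). A subset of $\mathbb N^m$ is semilinear if it is a finite union of sets $b+\mathbb Np_1+\dots+\mathbb Np_r$ with $b,p_i\in\mathbb N^m$. For example, the $\mathcal P$-positions of $\mathrm{cl}(*2)$ form the semilinear set $\bigl((1,0)+\mathbb N(2,0)\bigr)\cup\bigl((0,2)+\mathbb N(2,0)+\mathbb N(0,2)\bigr)$.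

**Theorem A.** There is a computable map sending each deterministic two-counter (Minsky) machine $M_0$, started with empty counters, to a finite impartial game $H$ such that $\mathcal Q(\mathrm{cl}(H))$ is finite if and only if $M_0$ halts. The halting problem for such machines is undecidable, indeed $\Sigma^0_1$-complete. Hence no algorithm decides, from $H_1,\dots,H_n$, whether $\mathcal Q(\mathrm{cl}(H_1,\dots,H_n))$ is infinite. This holds already for $n=1$.

**Theorem B.** (1) "$\mathcal Q(\mathrm{cl}(H_1,\dots,H_n))$ is finite" is recursively enumerable; with Theorem A it is $\Sigma^0_1$-complete, and infiniteness is $\Pi^0_1$-complete, already for $n=1$. (2) There is no total computable $b$ with $|\mathcal Q(\mathrm{cl}(H))|\le b(H)$ whenever $\mathcal Q(\mathrm{cl}(H))$ is finite. (3) There is a game $H$ such that the set of misère $\mathcal P$-positions of $\mathrm{cl}(H)$, written in $\mathbb N^m$ in terms of the nonzero followers of $H$, is not semilinear.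

The statement about the halting problem is the one fact on machines that we take from the literature: Minsky, *Computation: Finite and Infinite Machines*, 1967. An input can be written into a counter by initial increment instructions, so starting with empty counters is no restriction.

Part (3) rules out the other natural route to a decision procedure, namely describing all $\mathcal P$-positions by linear arithmetic.

## 4. Two-counter machines, a clock, and the set $\mathrm{Reach}$

This section rewrites "$M_0$ halts" as "a certain set of integer vectors is finite", where the set satisfies a backward recursion.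

$M_0$ has a finite state set $Q_0$ and start state $q_0$. Each non-halting state $q$ carries one instruction, with $j\in\{1,2\}$: "increment $j$, go to $q'$", or "if counter $j$ is $0$ go to $q'$, else decrement $j$ and go to $q''$".

Add a clock, counter $3$, which ticks after each instruction. Let $Q=Q_0\sqcup\{\bar q:q\in Q_0\}$. The rule set $R$ consists of triples $(r,op,q)$, read as "from $r$ to $q$":

- $(q,\mathrm{inc}_j,\bar q')$ for each increment instruction;
- $(q,\mathrm{zero}_j,\bar q')$ and $(q,\mathrm{dec}_j,\bar q'')$ for each test instruction;
- $(\bar q,\mathrm{inc}_3,q)$ for all $q\in Q_0$.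

**Definition (extended configurations).** These are the triples $(q,n,x)\in Q\times\mathbb N\times\mathbb N^3$. A rule $(r,op,q)$ acts by

- $\mathrm{inc}_j$: $(r,n,x)\mapsto(q,n,x+e_j)$;
- $\mathrm{dec}_j$, if $x_j\ge1$: $(r,n,x)\mapsto(q,n+1,x-e_j)$;
- $\mathrm{zero}_j$, if $x_j=0$: $(r,n,x)\mapsto(q,n+1,x)$.

So $n$ counts the decrements and successful zero tests. At most one rule applies to each configuration. Let $\mathrm{Reach}$ be the set of extended configurations on the run from $(q_0,0,0)$.

$\mathrm{Reach}$ contains the start, is closed under applicable rules, and each other element arises by a rule from an element. Read backward: $(q,n,x)\in\mathrm{Reach}$ if and only if $(q,n,x)=(q_0,0,0)$ or some rule $\rho=(r,op,q)\in R$ into $q$ satisfies one of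

$$\begin{aligned} &op=\mathrm{inc}_j,\ x_j\ge1,\ (r,n,x-e_j)\in\mathrm{Reach};\\ &op=\mathrm{dec}_j,\ n\ge1,\ (r,n-1,x+e_j)\in\mathrm{Reach};\\ &op=\mathrm{zero}_j,\ n\ge1,\ x_j=0,\ (r,n-1,x)\in\mathrm{Reach}.\end{aligned}\tag{4}$$

Running example. Let $M_0$ have states $q_0,f$, with "$q_0$: increment $1$, go to $f$" and $f$ halting. Then $R$ has three rules: $\rho_1=(q_0,\mathrm{inc}_1,\bar f)$, $\rho_2=(\bar f,\mathrm{inc}_3,f)$, $\rho_3=(\bar q_0,\mathrm{inc}_3,q_0)$. The set $\mathrm{Reach}$ consists of $(q_0,0,(0,0,0))$, $(\bar f,0,(1,0,0))$ and $(f,0,(1,0,1))$.

**(R1)** $\mathrm{Reach}$ is finite iff $M_0$ halts.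

*Proof.* Instructions of $M_0$ and clock ticks alternate. So the $k$-th configuration, $k=0,1,\dots$, has its state in $Q_0$ iff $k$ is even, and $x_3=\lfloor k/2\rfloor$. Thus $(q,x_3)$ determines $k$, and the configurations on the run are pairwise distinct. A barred state always has a rule, so the run ends only at a halting state of $M_0$. $\square$

**(R2)** Two elements of $\mathrm{Reach}$ with the same state never differ in exactly one of the coordinates $n,x_1,x_2,x_3$.

*Proof.* If $x_3$ agrees, the elements are equal, since $(q,x_3)$ determines $k$. So suppose only $x_3$ differs. Then $n$ agrees, and since $n$ never decreases along the run, only increments occur between the two elements. Their times have the same parity and are different, so they differ by at least $2$, and at least one instruction of $M_0$ is executed between them. It is an increment of counter $1$ or $2$; no instruction in between decreases these counters. So $x_1+x_2$ strictly increases, contradicting that $x_1,x_2$ agree. $\square$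

(R2) is the reason for the clock. For the machine with the single instruction "$q_0$: increment $1$, go to $q_0$", the configurations without a clock would be $(q_0,0,x_1)$ with $x_1$ arbitrary, a perfectly periodic set. With the clock, the configurations in state $q_0$ are $(q_0,0,(k,0,k))$, and no coordinate can be changed alone.

## 5. Backward recursion as play, and where a direct coding breaks

Compare (1) with (4). A position is $\mathcal N$ iff it is $0$ or some option is $\mathcal P$; a configuration is in $\mathrm{Reach}$ iff it is the start or some predecessor is in $\mathrm{Reach}$. So one wants positions encoding $(q,n,x)$ that are $\mathcal N$ exactly when $(q,n,x)\in\mathrm{Reach}$, with two moves per backward step. If membership in $\mathrm{Reach}$ then needs unboundedly large counts that cannot be shifted, the quotient is infinite.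

The direct coding takes a state token for $q$, represents counter $j$ by $x_j$ copies of a counter token, and lets a move in the state token perform a backward step. It breaks at three points.

First, the tokens would be circular. If the token for $q$ has the token for $r$ among its followers whenever there is a rule from $r$ to $q$, then a cycle of rules, such as $q_0\to\bar q_0\to q_0$ in the one-instruction machine above, produces an infinite tree.

Second, zero tests cannot be enforced by availability of moves: every option of a component $K$ is available in $K+X$, whatever $X$ is. A move cannot be forbidden because some counter token is present.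

Third, the quotient looks at all sums, including those with several state tokens or with tokens that make no sense together. If $M_0$ halts, the outcomes of all of these must be controlled too.

The construction gets past these points as follows.

- The state is stored in the Grundy value of the position, not in a token that moves. Each index $i$ (a state, a rule, or an end marker $h$) has a nimber $\theta_i$, and a token $J_i$ has value $\theta_i$. Tokens of value $0$ are moved instead: counter tokens $A_j$ to undo increments, and fuel tokens $T$ to undo decrements and zero tests. This is why $n$ is part of the configuration: it says how many fuel tokens the backward run will use.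
- Moves are not forbidden but punished. Extra "base options" let a player reach a sum of Grundy value $0$ containing components that make misère play obey the normal-play rule, so that the opponent loses. If a token $A_j$ carries such an option that is effective exactly at certain values, its mere presence makes the positions of these values $\mathcal N$. This performs the zero test.
- The set of allowed values is a sparse set $D$, chosen so that a move not belonging to the simulation leaves $D\cup\{0\}$ (and then the opponent has a winning base option), or leads to value $0$ or to a heavy position of nonzero value, which the opponent also wins.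

## 6. Grundy values, base types and core types

Notation: $g$ is the ordinary normal-play Grundy value, $\oplus$ is nim-sum, and $\mathrm{rk}(G)$, the rank, is the maximal length of a play; $\mathrm{rk}$ is additive and drops with every move. We use the standard Sprague–Grundy facts: $g$ is additive for $\oplus$; an option never has the same $g$ as the position; and

**(SG)** If a sum has $g=t\ne0$, some component $K$ has $g(K)\oplus t<g(K)$; hence the top bit of $t$ is a bit of $g(K)$, and $K$ has an option of value $g(K)\oplus t$.

(The top bit of $t$ occurs in an odd number of the component values; choose such a component, and use that $g(K)$ is the least value not attained by an option of $K$.)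

**Step 1: the value set $D$.** We fix the nimbers that will carry information. Let $\Theta=Q\sqcup R\sqcup\{h\}$, identified with $\{1,\dots,p\}$, and let $N=3p$, $S=2^{N+2}$. Put

$$\delta_k=2^{k+1}\ (1\le k\le N),\qquad \theta_i=\delta_{3i-2}\oplus\delta_{3i-1}\oplus\delta_{3i}\ (i\in\Theta),\qquad D=\{\delta_k\}\cup\{\theta_i\}.$$

The weight of a multiple of $4$ in $[0,S)$ is its number of binary ones. Elements of $D$ are multiples of $4$ of weight $1$, or of weight $3$ with support a block $\{3i-2,3i-1,3i\}$ of indices $k$. In the running example $\Theta=\{q_0,f,\bar q_0,\bar f,\rho_1,\rho_2,\rho_3,h\}$, so $p=8$, $N=24$, $S=2^{26}$, and $\theta_1=4+8+16=28$.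

Blocks of size two would not do: changing a value $\theta_i$ by $\delta_k$ with $k$ in the block would give another single $\delta_{k'}$, again in $D$. With blocks of three the weights tell all cases apart, as we shall see in Lemma 5.

**Step 2: base types.** These are the components that force the normal-play rule. Let $B_0=*$, $B_1=*2$. For $0\le v<S$ let

$$\nu_v=B_1+B_1+\sum_{j:\ \text{bit } j \text{ of } v \text{ is } 1}B_j,\qquad\text{and}\qquad B_j=\{\nu_v:0\le v<2^j\}\quad(2\le j\le N+1).$$

There is no circularity: for $v<2^j$ with $j\ge2$, $\nu_v$ uses only $B_i$ with $i<j$. By induction $g(B_j)=2^j$ and $g(\nu_v)=v$: the two copies of $B_1$ cancel in the nim-sum, and the options of $B_j$ have exactly the values $0,\dots,2^j-1$. For example $B_2=\{\nu_0,\nu_1,\nu_2,\nu_3\}$ has value $4$, and $\nu_5=*2+*2+*+B_2$ has value $5$.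

**Definition (heavy, trivial).** A multiset of base types is heavy if it contains some $B_j$ with $j\ge1$. It is trivial if it consists of an even number ($\ge0$) of $*$'s.

Every $\nu_v$ is heavy; for instance $\nu_0=*2+*2$ is heavy although its Grundy value is $0$. That is the purpose of the two extra copies of $*2$. A single $*$ is neither heavy nor trivial.

**Step 3: core types.** These carry the simulation. The core types are $C_k$ ($1\le k\le N$), $J_i$ ($i\in\Theta$), $M_\rho$ ($\rho\in R$), $A_1,A_2,A_3$ and $T$. Each core type $X$ has a value $\gamma(X)$, a set $I(X)\subseteq\Theta$ of inhibited indices, and core options, which are sums $u$ of core types. The kind of a core option $u$ of $X$ is $\gamma(X)\oplus\gamma(u)$, with $\gamma$ extended additively for $\oplus$. Kinds are given in brackets.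

| $X$ | $\gamma(X)$ | $I(X)$ | core options [kind] |
|---|---|---|---|
| $C_k$ | $\delta_k$ | $\Theta$ | $0$ $[\delta_k]$ |
| $J_i$ | $\theta_i$ | $\emptyset$ | $0$ $[\theta_i]$; $C_{k'}+C_{k''}$ $[\delta_k]$ whenever $\{k,k',k''\}=\{3i-2,3i-1,3i\}$; if $i=q_0$ also $J_h$ $[\theta_{q_0}\oplus\theta_h]$ |
| $M_\rho$, $\rho=(r,op,q)$ | $0$ | $\Theta\setminus\{\rho\}$ | $C_1$ $[\delta_1]$; $J_\rho+J_r$, plus $A_j$ if $op=\mathrm{dec}_j$ $[\theta_\rho\oplus\theta_r]$ |
| $A_j$ | $0$ | $\{h\}\cup\{\rho\in R:op=\mathrm{zero}_j\}$ | $C_1$ $[\delta_1]$; $M_\rho+J_q+J_\rho$ for each $\rho=(r,\mathrm{inc}_j,q)\in R$ $[\theta_q\oplus\theta_\rho]$ |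
| $T$ | $0$ | $\{h\}$ | $C_1+\sum_{X\ne T\text{ core}}2X$ $[\delta_1]$; $M_\rho+J_q+J_\rho$ for each $\rho=(r,op,q)\in R$ with $op$ a dec or zero $[\theta_q\oplus\theta_\rho]$ |

In the kind of the long option of $T$ the doubled terms cancel. The definition is acyclic; an admissible order is: all $C_k$; $J_h$; the other $J_i$; $M_\rho$ for inc and zero rules; $A_j$; $M_\rho$ for dec rules; $T$. Indeed $A_j$ refers only to $M_\rho$ with $\rho$ an inc rule, and those do not refer to any $A$.

Besides its core options, $X$ has the base options $\nu_{\gamma(X)\oplus\ell}$ for $\ell\in L(X)$, where

$$L(X)=\bigl(\{1,\dots,S-1\}\setminus D\bigr)\cup\{\theta_i:i\in I(X)\}.\tag{5}$$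

The base option for $\ell$ changes the Grundy value of the whole position by $\ell$. So in a position of value $t\in L(X)$ a player can use $X$ to reach value $0$ with a heavy base part. Note that $0\notin L(X)$, and no $\delta_k$ lies in $L(X)$. Finally put $H=T$.

**Step 4: the closed set.** We identify $\mathscr A:=\mathrm{cl}(H)$ as the set of all sums of types. Every option of a type is a sum of types, so all followers of $T$ are sums of types. Conversely each type is a follower of $T$. All core types other than $T$ are components of the option $C_1+\sum 2X$ of $T$. All $B_j$ are components of $\nu_{S-1}$, which is an option of $T$, because $\gamma(T)=0$ and $S-1$ is odd, hence not in $D$. In both cases all other components can be played to $0$.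

We write positions as $w+\nu$ with $w$ a multiset of core types (the core part) and $\nu$ a multiset of base types (the base part). Different multisets may give isomorphic games. This is harmless, since all statements below are about the outcome of the game given by a multiset. For a core multiset, $X\in w$ means that $X$ occurs in $w$, and $w-X$ removes one copy.

**Lemma 2.** $g(X)=\gamma(X)$ for all core types $X$.

*Proof.* (Lemma 1 comes in the next section, where it is needed.) Induction along the order above, so that a core option $u$ has $g(u)=\gamma(u)$. No option of $X$ has value $\gamma(X)$: a core option has value $\gamma(X)\oplus\text{kind}$ and kinds are nonzero (they are $\delta_k$, $\theta_i$, or $\theta_i\oplus\theta_l$ with $i\ne l$); a base option has value $\gamma(X)\oplus\ell$ with $\ell\ne0$.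

Now let $v<\gamma(X)$; we need an option of value $v$. Put $\ell=\gamma(X)\oplus v$; the top bit of $\ell$ is a bit of $\gamma(X)$. If $\ell\in L(X)$, the base option for $\ell$ has value $v$. Otherwise $\ell\in D$.

- $X=C_k$: as $I(C_k)=\Theta$, all $\theta_i$ lie in $L(X)$, so $\ell=\delta_l$ for some $l$. Its top bit is a bit of $\delta_k$, so $l=k$ and $v=0$, the value of the option $0$.
- $X=J_i$: the top bit of $\ell$ lies in block $i$. Either $\ell=\delta_k$ with $k$ in the block, and $C_{k'}+C_{k''}$ has value $\theta_i\oplus\delta_k=v$; or $\ell=\theta_i$ and $v=0$, the value of the option $0$.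
- $\gamma(X)=0$: there is no $v<\gamma(X)$. $\square$

Consequently all values of positions lie in $[0,S)$, and $g(w)$ is a multiple of $4$ for every core multiset $w$. A core option of kind $\kappa$ changes the value of the position from $t$ to $t\oplus\kappa$.

## 7. Nontrivial base parts restore the normal-play rule

The purpose of this section is to settle every position except those with a trivial base part: there the outcome is decided by whether $g=0$. Lemma 1 then removes trivial base parts.

**Lemma 1.** $o^-(G+*+*)=o^-(G)$ for every game $G$.

*Proof.* Induction on $G$. The games $0$ and $*+*$ are both $\mathcal N$. If $G\ne0$ is $\mathcal N$, some option $G'$ is $\mathcal P$; then $G'+*+*$ is $\mathcal P$ by induction, so $G+*+*$ is $\mathcal N$. If $G$ is $\mathcal P$, the options $G'+*+*$ of $G+*+*$ are $\mathcal N$ by induction, and the remaining option $G+*$ is $\mathcal N$ since it has the option $G$. So $G+*+*$ is $\mathcal P$. $\square$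

**Lemma 3 (no core types).** If $\nu$ is heavy, $\nu$ is $\mathcal P$ iff $g(\nu)=0$. If $\nu$ consists of $s\ge0$ copies of $*$, it is $\mathcal P$ iff $s$ is odd.

*Proof.* The second statement was seen in Section 1. We prove the first by induction on rank. When can a move lead from heavy to non-heavy? A move in $B_j$ with $j\ge2$ leaves a heavy $\nu_v$, and a move in $*$ leaves the heavy component. So it is a move in $*2$ with only $*$'s besides, that is, $\nu=*2+s\cdot*$, and then $g(\nu)\in\{2,3\}$.

If $g(\nu)=0$, all options are heavy by this remark and have $g\ne0$; they are $\mathcal N$ by induction. As $\nu\ne0$, it is $\mathcal P$.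

If $g(\nu)\ne0$, some option has $g=0$. If that option is heavy, it is $\mathcal P$ by induction and $\nu$ is $\mathcal N$. Otherwise $\nu=*2+s\cdot*$; moving $*2$ to $0$ or to $*$ leaves $s$ or $s+1$ copies of $*$. One of these numbers is odd, which gives a $\mathcal P$ option; so $\nu$ is $\mathcal N$. $\square$

**Lemma 4.** Let $w\ne0$ be a core multiset.

(L) If $t=g(w+\nu)$ satisfies $t\in L(X)$ for some $X\in w$ ($\nu$ arbitrary), then $w+\nu$ is $\mathcal N$.

(M) If $\nu$ is not trivial, then $w+\nu$ is $\mathcal P$ iff $g(w+\nu)=0$.

*Proof.* Simultaneous induction on rank; for each position we prove (L) first, using only smaller positions, and then (M).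

**Step 1: (L).** We exhibit a winning move. The option $(w-X)+\nu+\nu_{\gamma(X)\oplus t}$ has value $t\oplus\gamma(X)\oplus\gamma(X)\oplus t=0$ and a heavy base part. It is $\mathcal P$ by Lemma 3 if $w=X$, and by (M) otherwise.

**Step 2: (M) with $g(w+\nu)=0$.** We show that every option is $\mathcal N$. Each option has a value $t'\neq0$.

- A base option of some $X\in w$. The new base part is heavy, so the option is $\mathcal N$ by Lemma 3 or (M).
- A core option. The base part is still $\nu$. If the new core part is nonempty, the option is $\mathcal N$ by (M). If it is empty, the position is $\nu$, and $g(\nu)=t'$ is the kind of the move, a nonzero multiple of $4$. Copies of $*$ alone have value $0$ or $1$, so $\nu$ is heavy, and $\mathcal N$ by Lemma 3.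
- A move $\nu\to\nu'$. If $\nu'$ is not trivial, the option is $\mathcal N$ by (M). If $\nu'$ is trivial, it is not heavy, so the moved component was $*$ or $*2$ and went to $0$ or $*$. Hence $t'\in\{1,2,3\}$. These numbers are not in $D$, so $t'\in L(X)$ for any $X\in w$, and (L) gives $\mathcal N$.

**Step 3: (M) with $t=g(w+\nu)\ne0$.** We find a $\mathcal P$ option, or use (L). If $t\in L(X)$ for some $X\in w$, (L) for this same position applies. Otherwise $t\in D$, so its top bit is at least $4$. Take the component $K$ from (SG); its value contains the top bit of $t$, so $K$ is not $*$ or $*2$. Consider the option of $K$ of value $g(K)\oplus t$; moving there gives total value $0$.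

- $K=B_j$ with $j\ge2$: the result has heavy base part and core part $w\neq0$, so it is $\mathcal P$ by (M).
- $K=X\in w$: a base option $\nu_{\gamma(X)\oplus\ell}$ has value $\gamma(X)\oplus t$ only if $\ell=t$, which would mean $t\in L(X)$. So the option is a core option. If the new core part is nonempty, the result is $\mathcal P$ by (M), since the base part is still $\nu$. If it is empty, the result is $\nu$ with $g(\nu)=0$. As $\nu$ is not trivial, and not an odd number of $*$'s (value $1$), it is heavy, hence $\mathcal P$ by Lemma 3.

So $w+\nu$ is $\mathcal N$. $\square$

By Lemma 1, if $\nu$ is trivial then $o^-(w+\nu)=o^-(w)$. So it remains to understand positions $w$ consisting of core types only.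

## 8. Core positions sorted by Grundy value

This section shows that for core positions the outcome is forced by the value, except at the values $\theta_i$, where it depends on a short list of moves.

**Lemma 5.** Let $w\ne0$ consist of core types and let $t=g(w)$.

(i) If $t\notin D\cup\{0\}$, $w$ is $\mathcal N$.

(ii) If $t=0$, $w$ is $\mathcal N$.

(iii) If $t=\delta_k$, $w$ is $\mathcal P$.

(iv) If $t=\theta_i$: if $i\in I(X)$ for some $X\in w$, then $w$ is $\mathcal N$. Otherwise $w$ is $\mathcal P$ iff no core option of $w$ of a kind $\theta_i\oplus\theta_l$ ($l\in\Theta\setminus\{i\}$) is $\mathcal P$.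

*Proof.* By the table, every kind is some $\delta_k$, some $\theta_i$, or some $\theta_i\oplus\theta_l$ with $i\ne l$.

**Step 1: values off $D\cup\{0\}$.** Here $t\in L(X)$ for every core type $X$, by (5). Apply (L) with $\nu=0$. This proves (i).

**Step 2: values $0$ and $\delta_k$.** We prove (ii) and (iii) by simultaneous induction on rank.

For (ii): every core type has a core option of some kind $\delta_k$ (look at each row of the table). Making it yields a core position of value $\delta_k\ne0$; it is nonempty, and $\mathcal P$ by (iii). So $w$ is $\mathcal N$.

For (iii) we show that all options are $\mathcal N$. A base option for $\ell\in L(X)$ leads to value $\delta_k\oplus\ell$, which is nonzero since $\delta_k\notin L(X)$; the base part is heavy, so the option is $\mathcal N$ by Lemma 3 or (M). A core option of kind $\kappa$ leads to value $\delta_k\oplus\kappa$: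

- $\kappa=\delta_k$: value $0$, so $\mathcal N$ by (ii), or because the position is $0$.
- $\kappa=\delta_l$, $l\ne k$: value of weight $2$.
- $\kappa=\theta_i$: value of weight $2$ (if $k$ is in block $i$) or $4$.
- $\kappa=\theta_i\oplus\theta_l$: value of weight $5$ or $7$.

In the last three cases the weight is neither $0$, $1$ nor $3$, so the value lies outside $D\cup\{0\}$ and the option is $\mathcal N$ by (i).

**Step 3: values $\theta_i$.** If $i\in I(X)$ for some $X\in w$, then $\theta_i\in L(X)$, and (L) gives $\mathcal N$. Otherwise $\theta_i\notin L(X)$ for all $X\in w$, so base options lead to nonzero value with heavy base part, and are $\mathcal N$ by Lemma 3 or (M). Core options: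

- kind $\delta_k$: weight $2$ or $4$, so $\mathcal N$ by (i).
- kind $\theta_i$: value $0$, so $\mathcal N$ by (ii), or as the position $0$.
- kind $\theta_l$, $l\ne i$: weight $6$, so $\mathcal N$ by (i).
- kind $\theta_l\oplus\theta_{l'}$ with $l\neq l'$ and $i\notin\{l,l'\}$: weight $9$, so $\mathcal N$ by (i).

Only the kinds $\theta_i\oplus\theta_l$ remain, and $w\ne0$, so (1) gives (iv). $\square$

Two checks by hand. The game $C_1$ has value $\delta_1=4$; its options are $0$, which is $\mathcal N$, and heavy $\nu_{4\oplus\ell}$ with $\ell\neq4$, which are $\mathcal N$ by Lemma 3. So $C_1$ is $\mathcal P$, as (iii) says, and $2C_1$ is $\mathcal N$ through the option $C_1$, as (ii) says.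

## 9. Core positions of value $\theta_q$ decode the run

Now the simulation. For a core multiset $w$ write $n=\#T$ and $x_j=\#A_j$ for the multiplicities in $w$.

**Lemma 6.** Let $w$ consist of core types.

(a) If $g(w)=\theta_h$: $w$ is $\mathcal P$ iff $w$ consists of $J$'s only.

(b) If $g(w)=\theta_\rho$ with $\rho=(r,op,q)\in R$: if $w$ contains some $C_k$, or some $M_\sigma$ with $\sigma\ne\rho$, or $op=\mathrm{zero}_j$ and $x_j\ge1$, then $w$ is $\mathcal N$. Otherwise, if $\#M_\rho\ne1$, $w$ is $\mathcal P$. If $\#M_\rho=1$, $w$ is $\mathcal P$ iff $w':=w-M_\rho+J_\rho+J_r$ ($+A_j$ if $op=\mathrm{dec}_j$) is $\mathcal N$; here $g(w')=\theta_r$.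

(c) If $g(w)=\theta_q$ with $q\in Q$: $w$ is $\mathcal N$ iff it contains some $C_k$ or some $M_\sigma$, or $(q,n,x)\in\mathrm{Reach}$.

*Proof.* Simultaneous induction on rank, using Lemma 5(iv); note $w\ne0$ as $g(w)\ne0$. If $g(w)=\theta_i$, call the core options of kinds $\theta_i\oplus\theta_l$, $l\ne i$, relevant.

**Step 1: list the candidates for relevant options.** From the table, the core options whose kind is a nim-sum of two distinct $\theta$'s are exactly

- $J_{q_0}\to J_h$, of kind $\theta_{q_0}\oplus\theta_h$;
- $M_\rho\to J_\rho+J_r\,(+A_j)$, of kind $\theta_\rho\oplus\theta_r$;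
- $T\to M_\rho+J_q+J_\rho$ and $A_j\to M_\rho+J_q+J_\rho$, of kind $\theta_q\oplus\theta_\rho$.

As the blocks are disjoint, the unordered pair $\{i,l\}$ is determined by $\theta_i\oplus\theta_l$.

**Step 2: (a), the base of the backward recursion.** The types $C_k,M_\rho,A_j,T$ all inhibit $h$, so a position containing one of them is $\mathcal N$. If only $J$'s occur, nothing inhibits $h$, and the only possible relevant option is $J_{q_0}\to J_h$. It leads to a position of $J$'s only, of value $\theta_h\oplus\theta_{q_0}\oplus\theta_h=\theta_{q_0}$. This is $\mathcal N$ by (c), as $n=0$, $x=0$ and $(q_0,0,0)\in\mathrm{Reach}$. So no relevant option is $\mathcal P$, and $w$ is $\mathcal P$.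

**Step 3: (b), the middle of a backward step, including the zero test.** The first claim lists exactly the types inhibiting $\rho$: all $C_k$; all $M_\sigma$ with $\sigma\ne\rho$; and $A_j$ if $op=\mathrm{zero}_j$. So it follows from Lemma 5(iv). Suppose none of them occurs. The kind of a relevant option involves $\rho$, so it is one of the following.

- $T\to M_\rho+J_q+J_\rho$ or $A_j\to M_\rho+J_q+J_\rho$: the result has value $\theta_\rho\oplus\theta_q\oplus\theta_\rho=\theta_q$ and contains $M_\rho$, so it is $\mathcal N$ by (c).
- $M_\rho\to J_\rho+J_r\,(+A_j)$: the result has value $\theta_r$. If $\#M_\rho\ge2$, an $M_\rho$ remains and the result is $\mathcal N$ by (c). If $\#M_\rho=1$, the result is $w'$.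

So for $\#M_\rho\ne1$ no relevant option is $\mathcal P$ and $w$ is $\mathcal P$; for $\#M_\rho=1$, $w$ is $\mathcal P$ iff $w'$ is $\mathcal N$.

**Step 4: (c), one full backward step.** $C_k$ and every $M_\sigma$ inhibit $q$ (as $q\in Q$ is not a rule), so a position containing one of them is $\mathcal N$. Otherwise $w$ consists of $T$'s, $A_j$'s and $J$'s, and nothing inhibits $q$. The kind of a relevant option involves $q$, and there is no $M$ to move, so the relevant options are the following.

- For $\rho=(r,\mathrm{dec}_j,q)$ and $n\ge1$: $w_1=w-T+M_\rho+J_q+J_\rho$, of value $\theta_q\oplus\theta_q\oplus\theta_\rho=\theta_\rho$. It contains no $C$, exactly one $M_\rho$ and no other $M$. By (b), $w_1$ is $\mathcal P$ iff $w_1'=w_1-M_\rho+J_\rho+J_r+A_j$ is $\mathcal N$. The position $w_1'$ has value $\theta_r$, contains no $C$ or $M$, and has counts $(n-1,x+e_j)$. So by (c), $w_1$ is $\mathcal P$ iff $(r,n-1,x+e_j)\in\mathrm{Reach}$.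
- For $\rho=(r,\mathrm{zero}_j,q)$ and $n\ge1$: again $w_1=w-T+M_\rho+J_q+J_\rho$ of value $\theta_\rho$. If $x_j\ge1$ it is $\mathcal N$ by (b). If $x_j=0$ it is $\mathcal P$ iff $w_1'=w_1-M_\rho+J_\rho+J_r$ is $\mathcal N$. The counts of $w_1'$ are $(n-1,x)$ and its value is $\theta_r$, so $w_1$ is $\mathcal P$ iff $(r,n-1,x)\in\mathrm{Reach}$.
- For $\rho=(r,\mathrm{inc}_j,q)$ and $x_j\ge1$: $w_1=w-A_j+M_\rho+J_q+J_\rho$ of value $\theta_\rho$. By (b) it is $\mathcal P$ iff $w_1'=w_1-M_\rho+J_\rho+J_r$, with value $\theta_r$ and counts $(n,x-e_j)$, is $\mathcal N$; by (c), iff $(r,n,x-e_j)\in\mathrm{Reach}$.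
- If $q=q_0$: $J_{q_0}\to J_h$. It is available: $w$ contains no $C_k$, so $g(w)$ is the nim-sum of the values of its $J$'s, and $g(w)=\theta_{q_0}$ forces $\#J_{q_0}$ to be odd. The result has value $\theta_h$, and by (a) it is $\mathcal P$ iff it consists of $J$'s only, that is, iff $n=0$ and $x=0$.

Comparing with (4), some relevant option is $\mathcal P$ iff $(q,n,x)\in\mathrm{Reach}$. By Lemma 5(iv), $w$ is $\mathcal N$ iff $(q,n,x)\in\mathrm{Reach}$. All positions to which (a), (b), (c) were applied have smaller rank than $w$. $\square$

Let us watch this in the running example. The position $J_{\bar f}+A_1$ encodes $(\bar f,0,(1,0,0))\in\mathrm{Reach}$. Its relevant option is $A_1\to M_{\rho_1}+J_{\bar f}+J_{\rho_1}$, giving $M_{\rho_1}+2J_{\bar f}+J_{\rho_1}$ of value $\theta_{\rho_1}$. The only relevant option of this is $2J_{\bar f}+2J_{\rho_1}+J_{q_0}$ of value $\theta_{q_0}$, which has the relevant option $2J_{\bar f}+2J_{\rho_1}+J_h$. The last position has value $\theta_h$, nothing in it inhibits $h$ and it has no relevant option, so it is $\mathcal P$. Going back, the outcomes are $\mathcal N$, $\mathcal P$ and finally $\mathcal N$ for $J_{\bar f}+A_1$.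

Now take $J_{\bar f}+2A_1$, encoding $(\bar f,0,(2,0,0))\notin\mathrm{Reach}$. The same two moves lead to $2J_{\bar f}+2J_{\rho_1}+J_{q_0}+A_1$. There $J_{q_0}\to J_h$ gives an $\mathcal N$-position, since $A_1$ inhibits $h$, and the only rule into $q_0$ is $\rho_3$, which would need an $A_3$. So this position is $\mathcal P$, the one before it (value $\theta_{\rho_1}$, containing one $M_{\rho_1}$) is $\mathcal N$, and $J_{\bar f}+2A_1$ is $\mathcal P$, as (c) says.

## 10. Halting is equivalent to finiteness of $\mathcal Q(\mathrm{cl}(T))$

We prove Theorem A. Let $F$ be the free commutative monoid on the types. The map $F\to\mathscr A$ is onto, so $\mathcal Q(\mathscr A)$ is the quotient of $F$ by the relation: $v\equiv v'$ iff $o^-(v+y)=o^-(v'+y)$ for all $y\in F$.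

**Step 1: if $M_0$ halts, a congruence of finite index preserves outcomes.** By (R1), $\mathrm{Reach}$ is finite. Choose $\tau\ge2$ exceeding every coordinate $n,x_1,x_2,x_3$ of every element of $\mathrm{Reach}$ by at least $2$. On $\mathbb N$ let $c\sim c'$ iff $c=c'$, or $c,c'\ge\tau$ and $c\equiv c'\pmod2$. This is a congruence of $(\mathbb N,+)$ with finitely many classes: adding $d$ to two numbers $\geq\tau$ of equal parity gives two such numbers again. Extend it coordinatewise to $F$; this is a congruence of finite index. I claim that $o^-(w+\nu)$ depends only on the $\sim$-class of $w+\nu$.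

First, what does the class determine? It determines which types occur and the parities of all counts. Hence it determines the values $g(w)$, $g(\nu)$, $g(w+\nu)$, whether $\nu$ is heavy, whether $\nu$ is trivial, and whether each $\#M_\rho$ is $0$, $1$ or $\ge2$ (as $\tau\ge2$). With $n=\#T$, $x_j=\#A_j$, it also determines whether $(q,n,x)$, or $(r,n,x+e_j)$, lies in $\mathrm{Reach}$, for given $q$, or $r$ and $j$: if one of $n,x_1,x_2,x_3$ is $\ge\tau$, the answer is no for every member of the class; otherwise $n$ and $x$ are determined exactly.

Second, these data give the outcome:

- $w=0$: Lemma 3, in terms of heaviness, $g(\nu)$, and the parity of the number of $*$'s.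
- $w\ne0$, $\nu$ not trivial: Lemma 4(M), in terms of $g(w+\nu)$.
- $w\ne0$, $\nu$ trivial: $o^-(w+\nu)=o^-(w)$ by Lemma 1. If $g(w)$ is not some $\theta_i$, Lemma 5(i)–(iii) gives it in terms of $g(w)$. If $g(w)=\theta_h$, Lemma 6(a) gives it in terms of which types occur. If $g(w)=\theta_q$ with $q\in Q$, Lemma 6(c) gives it in terms of which types occur and whether $(q,n,x)\in\mathrm{Reach}$. If $g(w)=\theta_\rho$, Lemma 6(b) gives it in terms of which types occur and $\min(\#M_\rho,2)$, except when no type inhibiting $\rho=(r,op,q)$ occurs and $\#M_\rho=1$. In that case $w'$ contains no $C$ and no $M$ and has value $\theta_r$, so by Lemma 6(b) and (c), $w$ is $\mathcal P$ iff $(r,n,x)\in\mathrm{Reach}$, respectively $(r,n,x+e_j)\in\mathrm{Reach}$ if $op=\mathrm{dec}_j$.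

This proves the claim. As $\sim$ is a congruence, $v\sim v'$ implies $v+y\sim v'+y$ for all $y\in F$, so $o^-(v+y)=o^-(v'+y)$ for all $y$, that is, $v\equiv v'$. So $\mathcal Q(\mathscr A)$ has at most as many elements as $\sim$ has classes, and is finite.

**Step 2: if $M_0$ does not halt, periodicity contradicts (R2).** By (R1), $\mathrm{Reach}$ is infinite. Suppose $\mathcal Q(\mathscr A)$ is finite. As in the proof of Claim 1 there is $\omega\ge1$ with $\omega X\equiv2\omega X$ for every type $X$, so $cX\equiv(c+\omega)X$ for $c\ge\omega$. As $Q$ is finite and $\mathrm{Reach}$ infinite, some $(q,n,x)\in\mathrm{Reach}$ has $n\ge\omega$ or some $x_j\ge\omega$. The position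

$$J_q+nT+\sum_jx_jA_j$$

has value $\theta_q$, contains no $C$ or $M$, and is $\mathcal N$ by Lemma 6(c). Add $\omega$ to that one large coordinate. The new position is equivalent to the old one, hence $\mathcal N$; it still has value $\theta_q$, since $T$ and the $A_j$ have value $0$, and contains no $C$ or $M$. By Lemma 6(c) the changed triple is in $\mathrm{Reach}$. It has the same state as $(q,n,x)$ and differs from it in exactly one coordinate, contradicting (R2). So $\mathcal Q(\mathscr A)$ is infinite.

**Step 3: computability.** The types were defined in an explicit finite order from the list of rules, so the tree of $H=T$ is computable from $M_0$. Together with the $\Sigma^0_1$-completeness of the halting problem for two-counter machines this proves Theorem A. $\square$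

## 11. Completeness, the missing bound, and a non-semilinear $\mathcal P$-set

We prove Theorem B.

**Step 1: part (1).** Section 2 gives the upper bound: by Claim 2 we can test $C(1),C(2),\dots$ in turn, and by Claim 1 this search stops iff $\mathcal Q(\mathrm{cl}(H_1,\dots,H_n))$ is finite. So finiteness is recursively enumerable. By Theorem A the halting problem, which is $\Sigma^0_1$-complete, reduces computably to finiteness with $n=1$. Hence finiteness is $\Sigma^0_1$-complete and infiniteness is $\Pi^0_1$-complete, already for $n=1$.

**Step 2: part (2).** A total computable $b$ as described would, by Claim 3, make finiteness of $\mathcal Q(\mathrm{cl}(H))$ decidable for single games $H$. This contradicts Theorem A.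

**Step 3: part (3), the machine.** We need a machine whose reachable counter values are not semilinear. Let $M_0$ have start state $s$ and the instructions

- $s$: increment $1$, go to $q^*$;
- $q^*$: test $2$ (zero: go to $\beta$; decrement: go to $\beta$);
- $\beta$: test $1$ (decrement: go to $c$; zero: go to $d$);
- $c$: increment $2$, go to $c'$;
- $c'$: increment $2$, go to $\beta$;
- $d$: test $2$ (decrement: go to $e$; zero: go to $q^*$);
- $e$: increment $1$, go to $d$.

At the first visit to $q^*$ the counters are $(1,0)$. If they are $(a,0)$ at a visit to $q^*$, the test of counter $2$ finds zero and leads to $\beta$. Each loop $\beta,c,c'$ lowers counter $1$ by one and raises counter $2$ by two, so the machine arrives at $d$ with $(0,2a)$. Each loop $d,e$ moves one unit from counter $2$ to counter $1$, so the machine returns to $q^*$ with $(2a,0)$. Thus the counters at successive visits to $q^*$ are $(2^k,0)$, $k=0,1,2,\dots$.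

**Step 4: part (3), the contradiction.** Let $H=T$ be the game for this machine, and suppose that its $\mathcal P$-set in $\mathbb N^m$ is semilinear. Semilinear sets are exactly the Presburger-definable sets (Ginsburg–Spanier, *Semigroups, Presburger formulas, and languages*, Pacific J. Math. 16 (1966)), hence closed under complement, intersection, linear preimage and projection. Every type is a nonzero follower of $H$, so sending each type to the unit vector of the corresponding follower gives a linear map $F\to\mathbb N^m$ which respects the games represented. The $\mathcal P$-set in $F$ is the preimage of the $\mathcal P$-set in $\mathbb N^m$, so it is semilinear, and so is its complement, the $\mathcal N$-set in $F$. Intersect it with the linear set of all $J_{q^*}+nT+\sum_jx_jA_j$ and project to the coordinate $x_1$. The result is semilinear. By Lemma 6(c) it is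

$$\{x_1:(q^*,n,x)\in\mathrm{Reach}\text{ for some } n,x_2,x_3\}=\{2^k:k\ge0\}.$$

But an infinite semilinear subset of $\mathbb N$ contains some $b+\mathbb Np$ with $p\ge1$, so from $b$ on its gaps are at most $p$, whereas the gaps of $\{2^k\}$ are unbounded. This contradiction proves (3), and with it Theorem B. $\square$
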